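# Two finite limit values shared with the derivative

## 1. Rational functions of $e^{\lambda z}$

Throughout, $\widehat{\mathbb C}=\mathbb C\cup\{\infty\}$ carries the chordal metric, and at a pole of a meromorphic function $f$ we put $f'=\infty$. So $f$ and $f'$ are both continuous maps into $\widehat{\mathbb C}$.

**Definition (shared limit value).** A meromorphic function $f\colon\mathbb C\to\widehat{\mathbb C}$ and its derivative share the limit value $a\in\widehat{\mathbb C}$ if for every sequence $z_n\to\infty$ in $\mathbb C$
$$f(z_n)\to a\iff f'(z_n)\to a .$$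

Only the behavior near $\infty$ matters: at one individual $a$-point of $f$ nothing is required.

Try it on $f(z)=Ce^{\lambda z}$ with $C,\lambda\ne0$. Here $f'=\lambda f$, so $0$ and $\infty$ are shared whatever $\lambda$ is. Let $v\in\mathbb C\setminus\{0\}$. The equation $f(z)=v$ has solutions $z_n\to\infty$, and there $f'(z_n)=\lambda v$. So $v$ is shared only if $\lambda=1$, and for $\lambda=1$ everything is shared because $f=f'$. Thus, among exponentials, two finite shared limit values force $\lambda=1$ and hence force all values to be shared.

The question of these notes, posed by Andreas Sauer and Andreas Schweizer in "Rational functions that share finite values with their first derivative", arXiv:2509.08517 (2025), is whether this is general: if a transcendental meromorphic $f$ shares two finite limit values with $f'$, must it share every limit value in $\widehat{\mathbb C}$?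

There is a class of functions for which the question becomes algebra, at least when the two values are nonzero. Let $f(z)=R(e^{\lambda z})$ with $R$ rational. With $w=e^{\lambda z}$ we have $f'(z)=\lambda wR'(w)$, again a rational function of $w$. We first isolate the algebra, because it will be used twice.

**Lemma 1.** Let $a,b\in\mathbb C\setminus\{0\}$ be distinct, and let $g$ be a nonconstant meromorphic function on $\mathbb C$ such that, for $v\in\{a,b\}$ and all $\zeta\in\mathbb C$, $g(\zeta)=v\iff g'(\zeta)=v$. Then
$$\psi=\frac{g'-g}{(g-a)(g-b)} \tag{1}$$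
is an entire function. If $\psi$ is constant, then $\psi\equiv0$ and $g(\zeta)=Ce^{\zeta}$ with $C\ne0$.

*Proof.* **Step 1: $\psi$ has no poles.** Candidates are $a$-points, $b$-points and poles of $g$. At an $a$-point $g'=a\neq0$, so $g-a$ has a simple zero; the numerator $g'-g$ vanishes there and $g-b=a-b\ne0$. So $\psi$ is holomorphic there. The same holds at $b$-points. At a pole of order $p$ the numerator has a pole of order $p+1$ and the denominator one of order $2p$, so $\psi$ has a zero of order $p-1\ge0$, that is, $\psi$ is holomorphic.

**Step 2: the differential equation.** Let $\psi\equiv c$. Then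
$$g'=Q(g),\qquad Q(w)=w+c(w-a)(w-b).$$
If $c=0$, then $g'=g$; at a pole $g'$ has larger order than $g$, so there are none, and $g=Ce^\zeta$, with $C\ne0$ because $g$ is nonconstant. It remains to exclude $c\neq0$.

**Step 3: excluding $c\ne0$.** We have $Q(w)-a=(w-a)\bigl(1+c(w-b)\bigr)$, whose second root is $w_1=b-1/c$. We claim $w_1=a$. Suppose $w_1\ne a$. If $g(\zeta)=w_1$, then $g'(\zeta)=Q(w_1)=a$, hence $g(\zeta)=a$ by the sharing assumption, contradicting $w_1\neq a$. So $g$ omits $w_1$, and $h=1/(g-w_1)$ is a nonconstant entire function. From $g=w_1+1/h$ and the Taylor expansion of $Q$ at $w_1$,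
$$h'=-h^2\,Q\!\left(w_1+\tfrac1h\right)=-\bigl(ah^2+Q'(w_1)h+c\bigr)=:P(h),$$
where $P$ has degree exactly $2$ because $a\ne0$. If $h(\zeta_0)=\sigma$ with $P(\sigma)=0$, then $h\equiv\sigma$ by uniqueness for differential equations. Hence $h$ omits the roots of $P$. If there are two distinct roots, this contradicts Picard's theorem. If there is a double root $\sigma$, then $h'=-a(h-\sigma)^2$, so $(1/(h-\sigma))'=a$ and $h=\sigma+1/(a\zeta+k)$ for a constant $k$. This has a pole, again a contradiction. So $w_1=a$, that is, $c=1/(b-a)$.

The hypotheses and $\psi$ are symmetric in $a$ and $b$, so in the same way (now using $b\ne0$) $c=1/(a-b)$. The two values of $c$ are negatives of each other and nonzero. This is impossible. $\square$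

**Proposition 1.** Let $R$ be a nonconstant rational function, $\lambda\ne0$, $f(z)=R(e^{\lambda z})$, and let $a,b\in\mathbb C\setminus\{0\}$ be distinct. If $f$ and $f'$ share the limit values $a$ and $b$, then $f(z)=Ce^{z}$ with $C\ne0$; in particular all limit values are shared.

*Proof.* **Step 1: the sharing is exact.** Let $v\in\{a,b\}$ and $f(z_0)=v$. The points $z_n=z_0+2\pi i n/\lambda$ tend to $\infty$, and by periodicity $f(z_n)=v$ and $f'(z_n)=f'(z_0)$. So $f'(z_0)=v$. The converse is the same. Thus $f$ satisfies the hypothesis of Lemma 1, and $\psi$ formed with $g=f$ is entire.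

**Step 2: the ends $w=0$ and $w=\infty$.** We have $\psi(z)=\Psi(e^{\lambda z})$ with the rational function
$$\Psi(w)=\frac{\lambda wR'(w)-R(w)}{(R(w)-a)(R(w)-b)},$$
and $\Psi$ has no poles in $\mathbb C\setminus\{0\}$ because $\psi$ is entire. Consider $w=0$. If $R(0)=v\in\{a,b\}$, choose $z_n$ with $e^{\lambda z_n}\to0$. Then $z_n\to\infty$ and $f(z_n)\to v$, while $f'(z_n)=\lambda wR'(w)|_{w=e^{\lambda z_n}}\to0\neq v$; this contradicts sharing. So $R(0)\notin\{a,b\}$. If $R(0)$ is finite, $\Psi$ is finite at $0$. If $R$ has a pole of order $p$ at $0$, the numerator of $\Psi$ has a pole of order at most $p$ and the denominator one of order $2p$, so $\Psi(0)=0$. The point $w=\infty$ is treated in the same way with $\omega=1/w$, since $w\,\frac{d}{dw}=-\omega\,\frac{d}{d\omega}$.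

**Step 3: conclusion.** $\Psi$ is a rational function without poles on $\widehat{\mathbb C}$, so it is constant. By Lemma 1, $f(z)=Ce^z$. $\square$

What changes for a general transcendental $f$? The proof used three things.

1. Sharing was exact, because periodicity brings each finite point out to $\infty$. In general $f'$ is only close to $a$ where $f$ is close to $a$.
2. The sphere is compact, so $\Psi$ had only two ends to be inspected. In general $\psi$ has no reason to be bounded.
3. The conclusion was about $f$ itself. If we only learn that $f$ resembles $Ce^\zeta$ somewhere, the sequences along which $f$ is asymptotically constant, or tends to $\infty$, remain to be discussed.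

There is also the case that one of the two values is $0$. Lemma 1 breaks there: at a zero of $g$ of order $m\ge2$ (which is compatible with sharing $0$) the numerator of $\psi$ has order $m-1$ and the denominator order $m$, so $\psi$ has a pole.

The first point is serious. The sensible first attempt is to form $\psi$ with $f$ itself and to hope for finitely many poles. Take $f(z)=e^z+1/z$. Then $f'-f=-z^{-2}-z^{-1}\to0$, so $f$ and $f'$ share every limit value. But $f(2\pi in+\zeta)\to e^\zeta$ locally uniformly, so by Hurwitz's theorem $f$ has $a$-points near $\log a+2\pi in$ for every $a\ne0$ and every large $n$. At each of them other than $z=-1$, $f'-f\ne0$. So $\psi$ has infinitely many poles, and Liouville's theorem is out of reach. The same example suggests the remedy: the limit $e^\zeta$ of the translates does share values exactly.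

## 2. The theorems, and the limits of their hypotheses

**Theorem 1.** Let $f$ be transcendental meromorphic in $\mathbb C$ and share two distinct finite limit values $a,b$ with $f'$. Then $f,f'$ share every limit value in $\widehat{\mathbb C}$. Moreover, if $z_n\to\infty$ and $f(z_n+\zeta)\to g(\zeta)$ locally uniformly (chordal metric), then $g\equiv\infty$ or $g(\zeta)=Ce^\zeta$ with $C\in\mathbb C$.

So the answer to the question is yes. The proof also gives a picture of $f$. Here $T(r,f)$ is the Nevanlinna characteristic.

**Theorem 2.** Under the hypotheses of Theorem 1: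

1. The chordal distance of $f(z)$ and $f'(z)$ tends to $0$ as $z\to\infty$.
2. Outside a compact set, $\{|f|=1\}$ consists of exactly two curves $\{\alpha(y)+iy\}$, $y\ge Y$ and $y\le-Y$, with $\alpha\in C^1$ and $\alpha'(y)\to0$ as $|y|\to\infty$. Near $\infty$ we have $|f|<1$ to the left and $|f|>1$ to the right of them. Moreover $f(z)\to0$ (resp. $\infty$) as $z\to\infty$ in the left (resp. right) part with $\operatorname{dist}(z,\{|f|=1\})\to\infty$.
3. $T(r,f)=\dfrac r\pi+o(r)$.

For $f=e^z$ the two curves are the halves of the imaginary axis, and $T(r,e^z)=r/\pi$.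

**Proposition 2.** In Theorem 1, "two finite" cannot be weakened to "one finite value and $\infty$", whether the finite value is $0$ or any $a\neq0$; "transcendental" cannot be dropped; and the conclusion cannot be improved to $f\equiv f'$.

*Proof.* *A finite value $a\ne0$ and $\infty$.* Let $f(z)=a+\tan(az)$, which is transcendental. Then $f'=a(1+\tan^2(az))=a+a(f-a)^2$. So $f'\to a$ exactly when $f\to a$, and $f'\to\infty$ exactly when $f\to\infty$: the limit values $a$ and $\infty$ are shared. But as $\operatorname{Im}(az)\to\pm\infty$ we have $f\to a\pm i$ and $f'\to a-a=0$. At least one of $a\pm i$ is nonzero, so the limit value $0$ is not shared.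

*The values $0$ and $\infty$.* By Section 1, $f(z)=e^{2z}$ shares $0$ and $\infty$ and no other limit value.

*Rational functions.* For $f(z)=z$ we have $f'\equiv1$, and $f(z_n)\to\infty$ whenever $z_n\to\infty$. So every finite limit value $\ne1$ is shared, vacuously, but neither $1$ nor $\infty$ is shared.

*$f\not\equiv f'$.* The function $e^z+1/z$ of Section 1 shares all limit values. $\square$

For comparison, recall what is stated in the source about ordinary sharing, where $f(z)=a\Leftrightarrow f'(z)=a$ is required at every $z\in\mathbb C$. If a nonconstant meromorphic $f$ shares three finite values with $f'$, then $f\equiv f'$ (Gundersen; Mues–Steinmetz), and the same holds for two finite values counting multiplicities (Mues–Steinmetz). In the second statement multiplicities cannot simply be dropped.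

From here on, $f,a,b$ are as in Theorem 1. Since $a\ne b$, we may name them so that $a\ne0$. The definition of sharing will be used in this form: $v\in\mathbb C$ is a shared limit value if and only if for each $\eta>0$ there are $\delta,R>0$ such that, for $|z|>R$,
$$|f(z)-v|<\delta\Rightarrow|f'(z)-v|<\eta,\qquad|f'(z)-v|<\delta\Rightarrow|f(z)-v|<\eta. \tag{2}$$
Indeed (2) clearly implies sharing; and if (2) failed for some $\eta$, then $\delta=1/n$, $R=n$ would give points $z_n\to\infty$ violating the definition (after passing to a subsequence on which the same one of the two implications fails).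

## 3. Translates of $f$ and their limits

The purpose of this section is to construct limit functions for which sharing is exact. We need that translates of $f$ form a normal family.

Recall the spherical derivative $f^\#=|f'|/(1+|f|^2)$. Since $(1/f)^\#=f^\#$, it extends continuously to the poles. Marty's theorem says that a family of meromorphic functions on a domain is normal (every sequence has a subsequence converging locally uniformly in the chordal metric, the limit being meromorphic or $\equiv\infty$) if and only if the spherical derivatives are locally uniformly bounded. If $F_n\to g$ locally uniformly in the chordal metric, with $g\not\equiv\infty$, then near each point with $g\neq\infty$ the $F_n$ are eventually holomorphic, and $F_n\to g$, $F_n'\to g'$ uniformly there in the usual sense; also $F_n^\#\to g^\#$ everywhere (use $1/F_n$ near poles), and $F_n^\#\to0$ if $g\equiv\infty$.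

**Lemma 2.** There is $M_0<\infty$ with $f^\#\le M_0$ on $\mathbb C$.

*Proof.* **Step 1: rescaling.** Suppose the lemma is false. As $f^\#$ is continuous, there are $z_n\to\infty$ with $f^\#(z_n)\to\infty$. We use Zalcman's lemma (Amer. Math. Monthly 82, 1975) and include the argument. Let $M_n$ be the maximum of $(1-|z-z_n|)f^\#(z)$ on $|z-z_n|\le1$, attained at $w_n$. Then $M_n\ge f^\#(z_n)\to\infty$, so $|w_n-z_n|<1$ for large $n$ and $w_n\to\infty$. Put $\rho_n=1/f^\#(w_n)$. Then $\rho_nM_n=1-|w_n-z_n|\le1$, so $\rho_n\to0$. Let $F_n(\zeta)=f(w_n+\rho_n\zeta)$. For $|\zeta|<M_n$ the point $w_n+\rho_n\zeta$ lies in $|z-z_n|<1$, and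
$$F_n^\#(\zeta)=\rho_nf^\#(w_n+\rho_n\zeta)\le\frac{\rho_nM_n}{1-|w_n-z_n|-\rho_n|\zeta|}=\frac{M_n}{M_n-|\zeta|}.$$
The right side tends to $1$ locally uniformly. By Marty's theorem a subsequence of $F_n$ converges locally uniformly on $\mathbb C$ to some $g$. Since $F_n^\#(0)=1$, we get $g\not\equiv\infty$ and $g^\#(0)=1$, so $g$ is a nonconstant meromorphic function.

**Step 2: sharing one value forbids this.** Choose $\delta,R$ in (2) for $v=a$, $\eta=1$. The set $O=\{|g-a|<\delta\}$ is open. It is nonempty, since otherwise $1/(g-a)$ would be a bounded entire function, hence constant. Let $\zeta\in O$. For large $n$ we have $|w_n+\rho_n\zeta|>R$ and $|f(w_n+\rho_n\zeta)-a|<\delta$, so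
$$|F_n'(\zeta)|=\rho_n|f'(w_n+\rho_n\zeta)|\le\rho_n(|a|+1)\to0 .$$
Hence $g'=0$ on $O$ and $g$ is constant, a contradiction. $\square$

**Definition (limit functions).** $L$ is the set of all locally uniform limits $g=\lim f(z_n+\cdot)$, $z_n\to\infty$, in the chordal metric, with $g\equiv\infty$ allowed.

For $f=e^z$ we have $f(z_n+\zeta)=e^{z_n}e^\zeta$, so $L=\{Ce^\zeta:C\in\mathbb C\}\cup\{\infty\}$; note the constants $0$ and $\infty$. For $f=a+\tan(az)$ (which does not satisfy our hypotheses) the set of limits contains the constants $a\pm i$.

We collect the properties of $L$.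

*Compactness.* By Lemma 2 and Marty's theorem every sequence $z_n\to\infty$ has a subsequence for which $f(z_n+\cdot)$ converges to an element of $L$. If $g\in L$ and $\zeta_0\in\mathbb C$, then $g(\cdot+\zeta_0)\in L$ (use $z_n+\zeta_0$). Moreover every sequence $(g_k)$ in $L$ has a subsequence converging locally uniformly to an element of $L$: choose $w_k$ with $|w_k|>k$ such that $f(w_k+\cdot)$ and $g_k$ have chordal distance less than $1/k$ on $|\zeta|\le k$; a subsequence of $f(w_k+\cdot)$ converges to some $h\in L$, and the corresponding $g_k$ converge to $h$ too.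

*Bounds.* If $g\in L$, $g\not\equiv\infty$, then $g^\#\le M_0$, that is, $|g'|\le M_0(1+|g|^2)$ off the poles of $g$. If $g=\lim f(z_n+\cdot)$ and $g(0)\ne\infty$, then $f'(z_n)\to g'(0)$.

*Sharing.* Apply (2) at the points $z_n+\zeta$ and let $n\to\infty$. For $v\in\{a,b\}$ and every $\eta>0$ there is $\delta>0$ such that for all $g\in L$ with $g\not\equiv\infty$ and all $\zeta\in\mathbb C$
$$|g(\zeta)-v|<\delta\Rightarrow|g'(\zeta)-v|\le\eta,\qquad|g'(\zeta)-v|<\delta\Rightarrow|g(\zeta)-v|\le\eta. \tag{3}$$
(At a pole of $g$ both premises are false.) Letting $\eta\to0$, we see that $g(\zeta)=v\iff g'(\zeta)=v$: sharing has become exact.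

*Constants.* Let $\kappa\in L$ be a finite constant. Its derivative is $0$, so for $v\in\{a,b\}$ we have $\kappa=v\iff0=v$. Hence $\kappa\ne v$ if $v\ne0$, and $\kappa=0$ if $0\in\{a,b\}$.

## 4. Nonconstant limit functions when $a,b\ne0$

Compactness of $L$ now plays the role of compactness of the sphere in Proposition 1.

**Lemma 3.** If $a,b\ne0$, every nonconstant $g\in L$ is $Ce^\zeta$ with $C\ne0$.

*Proof.* By the exact sharing, Lemma 1 applies to $g$, and $\psi$ in (1) is entire. We show that $\psi$ is bounded; then it is constant by Liouville's theorem, and Lemma 1 finishes the proof.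

Suppose $|\psi(\zeta_n)|\to\infty$. After passing to a subsequence, $g_n=g(\zeta_n+\cdot)\to h\in L$.

**Case 1: $h(0)\notin\{a,b\}$ (possibly $h(0)=\infty$).** Then for some $\delta>0$ and all large $n$ we have $|g(\zeta_n)-a|\ge\delta$ and $|g(\zeta_n)-b|\ge\delta$. Off the poles of $g$,
$$|\psi|\le\frac{M_0(1+|g|^2)+|g|}{|g-a|\,|g-b|},$$
and the right side, as a function of the value $g$, is bounded where $|g-a|,|g-b|\ge\delta$, because it tends to $M_0$ as $|g|\to\infty$. By continuity of $\psi$ the same bound holds at poles of $g$. So $\psi(\zeta_n)$ is bounded, a contradiction.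

**Case 2: $h(0)=v\in\{a,b\}$.** Then $h'(0)=v\ne0$, so $h$ is nonconstant. For small $s>0$, $h$ is holomorphic near $|\zeta|\le s$ and $h\ne a,b$ on $|\zeta|=s$. On this circle $g_n\to h$ and $g_n'\to h'$ uniformly, so the entire functions
$$\psi(\zeta_n+\cdot)=\frac{g_n'-g_n}{(g_n-a)(g_n-b)}$$
are bounded on $|\zeta|=s$ uniformly for large $n$. By the maximum principle $|\psi(\zeta_n)|$ is bounded, a contradiction. $\square$

## 5. Nonconstant limit functions when one value is $0$

Let $b=0$. As we saw, $\psi$ may have poles at multiple zeros of $g$. But sharing $0$ says something else: $g'=0$ only where $g=0$. So $g$ is locally injective wherever $g\ne0,\infty$, and we may try to continue the inverse of $\log g$ to the whole plane. For $g=e^{\lambda z}$ this inverse is $w\mapsto w/\lambda$; for $g=z^2$ it is $w\mapsto e^{w/2}$. The lemma says that, up to affine changes and signs of exponents, there is nothing else, and then the value $a$ selects $e^\zeta$.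

**Lemma 4.** If $b=0$, every nonconstant $g\in L$ is $Ce^\zeta$ with $C\neq0$.

*Proof.* Let $X=\{z:g(z)\ne0,\infty\}$. By exact sharing of $0$, $g'\ne0$ on $X$. Fix $z_0\in X$ and $w_0$ with $e^{w_0}=g(z_0)$. Composing the local inverse of $g$ at $z_0$ with $\exp$ we get a holomorphic germ $Z$ at $w_0$ with $Z(w_0)=z_0$ and $g(Z(w))=e^w$.

**Step 1: $Z$ extends to an entire function.** Suppose not. Then there is a largest disc $D=D(w_0,\rho)$, $\rho<\infty$, to which $Z$ extends holomorphically. On $D$ we have $g\circ Z=e^w$ by the identity theorem, so $Z$ takes values in $X$. There is $w^*\in\partial D$ such that $Z$ does not extend holomorphically to a neighborhood of $w^*$. (Otherwise there would be extensions to discs around all boundary points. Two such discs which meet have a connected intersection containing points of the segment between their centers, which are in $D$, so the extensions agree. By compactness $Z$ would extend to a larger disc.) Put $\sigma(t)=w_0+t(w^*-w_0)$, $\gamma(t)=Z(\sigma(t))$ for $0\le t<1$, and $c=e^{w^*}\ne0$. Then $g(\gamma(t))=e^{\sigma(t)}\to c$ as $t\to1$.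

We show that $\gamma(t)$ converges in $\widehat{\mathbb C}$ as $t\to1$. Its cluster set is a decreasing intersection of the compact connected sets $\overline{\gamma([t,1))}$, hence nonempty and connected. Its finite points lie in the discrete set $g^{-1}(c)$, so it is countable. A connected metric space with two points is uncountable, since the distance from one point takes all values in an interval. So the cluster set is a single point, and $\gamma$ converges to it.

Suppose $\gamma(t)\to\zeta\in\mathbb C$. Then $g(\zeta)=c\ne0,\infty$, so $\zeta\in X$ and $g'(\zeta)\ne0$. Let $\varphi$ be the local inverse of $g$ from a neighborhood of $c$ onto a neighborhood of $\zeta$ on which $g$ is injective. For $t$ near $1$, $\gamma(t)$ lies in this neighborhood and $g(\gamma(t))=e^{\sigma(t)}$, so $Z(\sigma(t))=\varphi(e^{\sigma(t)})$. By the identity theorem $Z=\varphi\circ\exp$ on the intersection of $D$ with a small disc around $w^*$, and $\varphi\circ\exp$ extends $Z$ to a neighborhood of $w^*$, a contradiction.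

So $\gamma(t)\to\infty$. Then $\gamma$ has infinite length, that is, $\int_0^1|Z'(\sigma(t))|\,|w^*-w_0|\,dt=\infty$, and therefore $|Z'(\sigma(t_n))|\to\infty$ for some $t_n\to1$. Differentiating $g(Z(w))=e^w$ gives
$$g'(\gamma(t_n))=\frac{e^{\sigma(t_n)}}{Z'(\sigma(t_n))}\to0,\qquad g(\gamma(t_n))\to c\ne0 .$$
This contradicts the second implication in (3) for $v=0$. Hence $Z$ is entire and $g\circ Z=e^w$ on $\mathbb C$.

**Step 2: the periods of $Z$.** Suppose $Z(w_1)=Z(w_2)$. Then $e^{w_1}=e^{w_2}$, so $w_2=w_1+2\pi ik$ with $k\in\mathbb Z$. For $w$ near $w_1$ both $Z(w)$ and $Z(w+2\pi ik)$ are near $Z(w_1)\in X$, where $g$ is injective, and both have $g$-value $e^w$. So they agree near $w_1$, hence everywhere. Thus, with the subgroup $G=\{k\in\mathbb Z:Z(\cdot+2\pi ik)=Z\}$ of $\mathbb Z$, we have $Z(w_1)=Z(w_2)$ if and only if $w_2-w_1\in2\pi iG$.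

*If $G=\{0\}$*, then $Z$ is injective and entire, hence affine, $Z(w)=\mu w+\nu$ with $\mu\ne0$, and $g=Ce^{\lambda z}$ with $C\neq0$, $\lambda=1/\mu\ne0$.

*If $G=m\mathbb Z$, $m\ge1$*, then $Z(w)=S(e^{w/m})$ with $S\colon\mathbb C\setminus\{0\}\to\mathbb C$ holomorphic and injective. Neither $0$ nor $\infty$ is an essential singularity of $S$: by Casorati–Weierstrass the image of a punctured neighborhood of it would be dense and would meet the image of a disc disjoint from that neighborhood, which is open, contradicting injectivity. So $S$ is rational. All but finitely many values have $\deg S$ distinct preimages in $\mathbb C\setminus\{0\}$, so $\deg S=1$. The one pole of $S$ is $0$ or $\infty$, so $S(t)=\alpha t^{\pm1}+\beta$ with $\alpha\neq0$. From $g(S(t))=t^m$ we get $g(z)=\bigl((z-\beta)/\alpha\bigr)^{\pm m}$.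

**Step 3: selecting $e^\zeta$ by the values $0$ and $a$.** We use $g=v\iff g'=v$ for $v=0$ and $v=a$.

- $g=Ce^{\lambda z}$: at an $a$-point $g'=\lambda a$ must be $a$, so $\lambda=1$.
- $g=C(z-\beta)$: $g(\beta)=0$ but $g'(\beta)=C\ne0$, impossible.
- $g=C(z-\beta)^m$, $m\ge2$: there are $m$ distinct $a$-points, and at each of them $a=g'=ma/(z-\beta)$, so $z=\beta+m$. That is only one point, impossible.
- $g=C(z-\beta)^{-k}$, $k\ge1$: there are $k$ distinct $a$-points, and at each of them $a=g'=-ka/(z-\beta)$, so $z=\beta-k$. Hence $k=1$, and $g(\beta-1)=a$ gives $C=-a$. So $g=-a/(z-\beta)$ and $g'=a/(z-\beta)^2$. At $z=\beta+1$ we have $g'=a$ but $g=-a\ne a$, impossible.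

Only $g=Ce^\zeta$ is left. $\square$

In all cases, then, each $g\in L$ is $Ce^\zeta$ with $C\ne0$, or $\infty$, or a finite constant; and if $0\in\{a,b\}$, the finite constant is $0$.

## 6. Two regimes, and a level curve that goes to infinity

Where do we stand? If every finite constant in $L$ were $0$, then $f(z_n)\to v\in\mathbb C$ would give $f'(z_n)\to v$ at once. But suppose $a,b\ne0$ and $\kappa\notin\{0,a,b\}$. The constant function $\kappa$ satisfies (3) vacuously, once $\delta$ is smaller than $|\kappa-a|,|\kappa-b|,|a|,|b|$. So no argument that looks only at individual limit functions through (3) can exclude $\kappa$. The constants $a\pm i$ for $a+\tan(az)$ show that such constants really occur if one finite value and $\infty$ are shared. The value $\infty$ is equally invisible: if $f(z_n+\cdot)\to\infty$, this says nothing about $f'(z_n)$. Something global is needed, and it will be a maximum principle. First we describe the two regimes of $f$.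

**Lemma 5 (dichotomy).** For $K>1$ and $\eta'>0$ there is $R$ such that $|z|>R$ and $1/K\le|f(z)|\le K$ imply $|f'(z)-f(z)|<\eta'$ or $|f'(z)|<\eta'$.

*Proof.* Otherwise there are $z_n\to\infty$ violating it. After passing to a subsequence $f(z_n+\cdot)\to g\in L$, with $1/K\le|g(0)|\le K$. So $g=Ce^\zeta$ or $g$ is a finite constant, and $f'(z_n)\to g'(0)\in\{g(0),0\}$, while $f(z_n)\to g(0)$; this is a contradiction for large $n$. $\square$

Let $K>1$ with $1/K<|a|<K$, put $\eta=\frac1{10K}$, let $R_K$ be the $R$ of Lemma 5 for $\eta'=\eta$, and let
$$A_K=\{|z|>R_K,\ \tfrac1K\le|f|\le K\},\quad E_K=\{z\in A_K:|f'-f|<\eta\},\quad S_K=\{z\in A_K:|f'|<\eta\}.$$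
On $E_K$ the function looks exponential; on $S_K$ it is nearly stationary. By Lemma 5, $A_K=E_K\cup S_K$. The two sets are disjoint, since on the intersection $|f|<2\eta<1/K$. Both are relatively open in $A_K$; being complementary, both are relatively closed in $A_K$, hence in $\{|z|>R_K\}$. On $E_K$ we have $|f'/f-1|<\eta K=\frac1{10}$. Finally
$$f'(z)-f(z)\to0\quad\text{as }z\to\infty,\ z\in E_K. \tag{4}$$
Indeed, let $0<\eta'\le\eta$. For $z\in E_K$ with $|z|$ large, Lemma 5 gives $|f'-f|<\eta'$ or $|f'|<\eta'\le\eta$; the latter would put $z$ in $S_K$, which is disjoint from $E_K$.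

**Starting points.** We need $a$-points of $f$ near $\infty$; here transcendence enters. There are $z_n\to\infty$ with $f(z_n)\to a$: otherwise $1/(f-a)$ would be bounded and holomorphic near $\infty$, so $f$ would be rational. Pass to a subsequence with $f(z_n+\cdot)\to g\in L$. Then $g(0)=a$, so $g'(0)=a\ne0$, and $g$ is nonconstant. By Lemmas 3 and 4, $g(\zeta)=ae^\zeta$. By Hurwitz's theorem there are $z_n'=z_n+o(1)$ with $f(z_n')=a$, and $f'(z_n')\to a$ by sharing. Passing to a subsequence, all $\operatorname{Im}z_n'\ge0$ or all $\operatorname{Im}z_n'\le0$. In the second case replace $f(z)$ by $\overline{f(\bar z)}$ and $a,b$ by $\bar a,\bar b$; this affects neither the hypothesis nor the conclusion of Theorem 1. So from now until the end of the proof of Theorem 1 (Section 9) we assume $\operatorname{Im}z_n'\ge0$ for all $n$.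

**Lemma 6.** For every $K$ as above there is a curve
$$\Gamma=\{\gamma(y)+iy:y\ge Y_0\},\quad\gamma\text{ continuous},\qquad\Gamma\subset E_K,\quad|f|=|a|\text{ on }\Gamma. \tag{5}$$

*Proof.* The idea: where $f'/f\approx1$, moving in the direction $i$ turns the argument of $f$ and leaves $|f|$ almost unchanged; we correct the direction so that $|f|$ is exactly constant.

For large $n$ the point $z^*=z_n'$ satisfies $f(z^*)=a$, $z^*\in E_K$, $|z^*|>2R_K$ and $\operatorname{Im}z^*\ge0$. Solve
$$z'(t)=\frac{i\,f(z(t))}{f'(z(t))},\qquad z(0)=z^*,$$
in the open set $\{|z|>R_K,\ f\ne0,\infty,\ f'\ne0\}$ on a maximal interval $[0,t_{\max})$. Then $\frac{d}{dt}f(z(t))=if(z(t))$, so $f(z(t))=ae^{it}$ and $z(t)\in A_K$. The trajectory is connected, starts in $E_K$, and $E_K$, $S_K$ are disjoint, relatively open and cover $A_K$. So $z(t)\in E_K$ for all $t$. There $|f'/f-1|<\frac1{10}$, hence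
$$|z'-i|=\left|\frac f{f'}-1\right|\le\frac{1/10}{9/10}=\frac19,\qquad|z(t)-z^*-it|\le\frac t9 .$$
Since $\operatorname{Im}z^*\ge0$, $|z^*+it|^2\ge|z^*|^2+t^2\ge\frac12(|z^*|+t)^2$, and so
$$|z(t)|\ge\frac{|z^*|+t}{\sqrt2}-\frac t9\ge\frac{|z^*|}{\sqrt2}>R_K. \tag{6}$$
If $t_{\max}<\infty$, then $z(t)$, being Lipschitz, has a limit as $t\to t_{\max}$; its modulus is at least $|z^*|/\sqrt2>R_K$ by (6), so it lies in $E_K$, which is relatively closed in $\{|z|>R_K\}$. On $E_K$ we have $f\ne0,\infty$ and $f'\neq0$, so the solution could be continued, contradicting maximality. So $t_{\max}=\infty$. Since $\operatorname{Im}z'\ge\frac89$, the trajectory is a graph over $y\ge Y_0=\operatorname{Im}z^*$. $\square$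

## 7. A maximum principle beside a curve

We want to say: if a bounded subharmonic function in a region $W$ reaching out to $\infty$ is small on the far part of $\partial W$, then it is small at $\infty$. In general this is false: for $W=\{|z|>\rho\}$ and $u\equiv1$ there is no far boundary at all. It is true if a curve as in (5) lies outside $W$, because then a branch of $z^{-1/4}$ is available as a barrier.

Recall the maximum principle: if $v$ is subharmonic on a bounded open set and $\limsup v\le0$ at every boundary point, then $v\le0$. Subharmonic functions may take the value $-\infty$; for $\Phi$ holomorphic, $\log|\Phi|$ is an example.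

**Lemma 7.** Let $\Gamma=\{\gamma(y)+iy:y\ge Y_0\}$ with $\gamma$ continuous, $W\subset\mathbb C\setminus\Gamma$ open, $\rho>0$, and let $u$ be subharmonic and bounded above on $W\cap\{|z|>\rho\}$, with $\limsup_{z\to\zeta}u(z)\le A$ for each $\zeta\in\partial W$ with $|\zeta|>\rho$. Then $\limsup_{z\to\infty,\,z\in W}u(z)\le A$.

*Proof.* Let $u\le B$ on $W\cap\{|z|>\rho\}$, with $B>A$.

**Step 1: a slit domain.** Choose $Y>\max(Y_0,\rho,1)$ and $X>\max(\rho,1,|\gamma(Y)|)$, and put $T=[-X,X]\times[-Y,Y]$, $\Gamma_Y=\Gamma\cap\{\operatorname{Im}z\ge Y\}$, $D=\mathbb C\setminus(T\cup\Gamma_Y)$. So $\Gamma_Y$ starts on the top side of $T$, and points outside $T$ satisfy $|z|>\rho$ and $|z|>1$. The set $D\cap\{y\ge0\}$ is the disjoint union of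

- $P_R$, given by $x>X$ if $y\le Y$ and $x>\gamma(y)$ if $y>Y$;
- $P_L$, given by $x<-X$ if $y\le Y$ and $x<\gamma(y)$ if $y>Y$.

Both are relatively open in $\{y\ge0\}$; at points of height $y=Y$ this uses that $\gamma$ is continuous with $|\gamma(Y)|<X$.

**Step 2: a branch of the argument on $D$.** With $\operatorname{Arg}\in(-\pi,\pi]$, put $\vartheta=\operatorname{Arg}z$ on $P_R$ and on $D\cap\{y<0\}$, and $\vartheta=\operatorname{Arg}z-2\pi$ on $P_L$. On $P_R$ we have $0\le\operatorname{Arg}z<\pi$, and $P_R$ joins the lower half-plane across the positive axis, where both values tend to $0$. On $P_L$ we have $0<\operatorname{Arg}z\le\pi$, and $P_L$ joins the lower half-plane across the negative axis, where $\operatorname{Arg}z-2\pi$ and the limit of $\operatorname{Arg}z$ from below are both $-\pi$. So $\vartheta$ is a continuous branch of the argument on $D$, with $-2\pi\le\vartheta\le\pi$.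

**Step 3: the barrier.** Since $\frac14(\vartheta+\frac\pi2)\in[-\frac{3\pi}8,\frac{3\pi}8]$, the function
$$h_0(z)=|z|^{-1/4}\cos\frac{\vartheta(z)+\pi/2}4=\operatorname{Re}\bigl(e^{-i\pi/8}z^{-1/4}\bigr)$$
(with the branch of $z^{-1/4}$ given by $\vartheta$) is harmonic on $D$, satisfies $h_0\ge|z|^{-1/4}\cos\frac{3\pi}8>0$, and tends to $0$ at $\infty$. At points of $\partial T$ we have $\liminf h_0\ge c_0:=(X^2+Y^2)^{-1/8}\cos\frac{3\pi}8>0$.

**Step 4: comparison.** Let $W'=W\setminus T$, an open subset of $D$ on which $|z|>\rho$. A finite boundary point of $W'$ either lies in $T$, and then on $\partial T$; or it lies outside $T$, and then it is a boundary point of $W$ of modulus $>\rho$. For $\varepsilon>0$ put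
$$v=u-A-\frac{B-A}{c_0}h_0-\varepsilon\log|z|\qquad\text{on }W'.$$
This is subharmonic, and $\log|z|>0$ on $D$. At boundary points on $\partial T$, $\limsup v\le(B-A)-(B-A)=0$. At the other finite boundary points $\limsup u\le A$ and $h_0>0$, so $\limsup v\le0$. And $v\to-\infty$ as $z\to\infty$, as $u$ is bounded above. By the maximum principle, applied on $W'\cap\{|z|<N\}$ for all large $N$, $v\le0$. Letting $\varepsilon\to0$,
$$u\le A+\frac{B-A}{c_0}h_0\quad\text{on }W',$$
and the right side tends to $A$ as $z\to\infty$. $\square$

## 8. Nonzero constants do not occur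

**Lemma 8.** If $\kappa\in L$ is a finite constant, then $\kappa=0$.

*Proof.* If $0\in\{a,b\}$ this was shown in Section 3. Let $a,b\ne0$ and suppose $\kappa\ne0$. By Section 3, $\kappa\ne a$, and there are $z_n\to\infty$ with $f(z_n)\to\kappa$, $f'(z_n)\to0$. Choose $K>1$ such that both $|a|$ and $|\kappa|$ lie in $(1/K,K)$, and take $\Gamma$ from (5) for this $K$.

**Step 1: the region.** Let $U=\{|z|>R_K\}\setminus E_K$. Since $E_K$ is relatively closed, $U$ is open and $\partial U\cap\{|z|>R_K\}\subset E_K$. Since $\Gamma\subset E_K$, $U\cap\Gamma=\emptyset$. By (4), $f'-f\to0$ along $\partial U$. We want to carry this into $U$. The function $f'-f$ itself may be unbounded, but a suitable quotient is not.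

**Step 2: $f$ stays away from $a$ on $U$.** By (2) for $v=a$, there are $\delta>0$, $R\ge R_K$ such that $|z|>R$ and $|f(z)-a|<\delta$ imply $1/K\le|f|\le K$ and $|f'-f|\le|f'-a|+|f-a|<\eta$, i.e. $z\in E_K$. So $|f-a|\ge\delta$ on $U\cap\{|z|>R\}$ and, by continuity, at the points $\zeta\in\partial U$ with $|\zeta|>R$.

**Step 3: a bounded holomorphic function.** On $U\cap\{|z|>R\}$ the function $g_1=1/(f-a)$ is holomorphic and bounded by $1/\delta$. Off the poles of $f$,
$$|g_1'|=\frac{|f'|}{|f-a|^2}\le M_0\frac{1+|f|^2}{|f-a|^2},$$
which is bounded where $|f-a|\ge\delta$; by continuity the bound for $g_1'$ holds at the poles as well. Since $f=a+1/g_1$, we have $f/(f-a)^2=g_1+ag_1^2$, and therefore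
$$\Phi=\frac{f'-f}{(f-a)^2}=-g_1'-g_1-ag_1^2$$
is holomorphic and bounded on $U\cap\{|z|>R\}$. At points $\zeta\in\partial U$ with $|\zeta|>R$, $f$ is finite, $\Phi$ is continuous, and $|\Phi(\zeta)|\le|f'(\zeta)-f(\zeta)|/\delta^2\to0$ as $\zeta\to\infty$.

**Step 4: $\Phi\to0$ in $U$.** Let $A\in\mathbb R$. Choose $\rho\ge R$ such that $\log|\Phi|\le A$ on $\partial U\cap\{|z|>\rho\}$. Lemma 7 with $u=\log|\Phi|$ and $W=U$ gives $\limsup\log|\Phi(z)|\le A$ as $z\to\infty$ in $U$. As $A$ is arbitrary, $\Phi\to0$.

**Step 5: contradiction.** For large $n$ we have $1/K<|f(z_n)|<K$ and $|f'(z_n)|<\eta$, so $z_n\in S_K\subset U$. But $\Phi(z_n)\to-\kappa/(\kappa-a)^2\ne0$. $\square$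

Hence $L\subset\{Ce^\zeta:C\in\mathbb C\}\cup\{\infty\}$, which is the statement on limit functions in Theorem 1. Consequently
$$f(z_n)\to v\in\mathbb C,\ z_n\to\infty\quad\Longrightarrow\quad f'(z_n)\to v. \tag{7}$$
Indeed, every subsequence has a further subsequence with $f(z_n+\cdot)\to g\in L$. Then $g(0)=v$, so $g=ve^\zeta$, and $f'(z_n)\to g'(0)=v$.

## 9. The value $\infty$ and the proof of Theorem 1

Now we use the maximum principle once more, on the region where $f$ is large and with the function $1/(f'-a)$.

**Lemma 9.** If $z_n\to\infty$ and $f(z_n)\to\infty$, then $f'(z_n)\to\infty$.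

*Proof.* Take $\Gamma$ from (5) for some admissible $K$. By (2) for $v=a$ there are $\delta_1,R$ such that $|z|>R$ and $|f'(z)-a|<\delta_1$ imply $|f(z)-a|<1$. Let $N>|a|+2$ and $W_N=\{|f|>N\}$, poles included. This set is open, and it is disjoint from $\Gamma$, where $|f|=|a|$.

**Step 1: boundedness.** On $W_N\cap\{|z|>R\}$ we have $|f-a|>2$, hence $|f'-a|\ge\delta_1$. So $1/(f'-a)$ is holomorphic there (with zeros at the poles of $f$) and bounded, and $u=-\log|f'-a|$ is subharmonic and bounded above.

**Step 2: the boundary.** On $\partial W_N$ we have $|f|=N$. By (7), $f'-f\to0$ as $\zeta\to\infty$ along $\partial W_N$: from any sequence extract a subsequence with $f\to v$, $|v|=N$; then $f'\to v$. So for $\zeta\in\partial W_N$ with $|\zeta|$ large, $|f'(\zeta)-a|\ge N-|a|-1>0$, and $u$ extends continuously to such $\zeta$ with value at most $-\log(N-|a|-1)$.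

**Step 3: conclusion.** By Lemma 7, $\limsup u\le-\log(N-|a|-1)$ as $z\to\infty$ in $W_N$. For each $N$ we have $z_n\in W_N$ for all large $n$, so $\liminf|f'(z_n)-a|\ge N-|a|-1$. As $N$ is arbitrary, $f'(z_n)\to\infty$. $\square$

*Proof of Theorem 1.* By (7) and Lemma 9, $f(z_n)\to v$ implies $f'(z_n)\to v$, for every $v\in\widehat{\mathbb C}$ and every $z_n\to\infty$. Conversely let $f'(z_n)\to v\in\widehat{\mathbb C}$. From any subsequence extract one with $f(z_n)\to w\in\widehat{\mathbb C}$. By what was just shown, $f'(z_n)\to w$, so $w=v$. Hence $f(z_n)\to v$. The statement on limit functions was proved in Section 8. $\blacksquare$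

## 10. The level set $\{|f|=1\}$

We prove parts 1 and 2 of Theorem 2. The normalization of Section 6 is no longer in force; (7) and Theorem 1 hold for the original $f$.

*Proof of part 1.* If the chordal distance of $f(z_n)$ and $f'(z_n)$ stayed $\ge\varepsilon>0$ for some $z_n\to\infty$, pass to a subsequence with $f(z_n)\to v\in\widehat{\mathbb C}$. Then $f'(z_n)\to v$ by Theorem 1, a contradiction. $\square$

*Proof of part 2.* Let $\Lambda=\{|f|=1\}$. By (7), $f'/f\to1$ as $z\to\infty$ on $\Lambda$. Fix $R>0$ with $|f'/f-1|<\frac1{10}$ on $\Lambda\cap\{|z|>R\}$. As in Lemma 6, the flow $z'=if/f'$ preserves $\Lambda$, and on $\Lambda\cap\{|z|>R\}$ it satisfies $|z'-i|\le\frac19$; so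
$$\operatorname{Im}z'\ge\tfrac89,\qquad|\operatorname{Re}z'|\le\tfrac19. \tag{8}$$
It can be continued, forwards or backwards, as long as $|z|\ge R+\varepsilon$ for some $\varepsilon>0$: at the end of a finite maximal interval the limit would exist, lie in the closed set $\Lambda$, have modulus $>R$, and hence satisfy $f'\ne0$.

**Step 1: horizontal lines.** *For $|y|>R$ the horizontal line at height $y$ meets $\Lambda$ at most once, and if it does, $|f|<1$ to the left and $|f|>1$ to the right of the point.* The function $\ell(x)=\log|f(x+iy)|$ is continuous into $[-\infty,\infty]$ and has derivative $\operatorname{Re}(f'/f)>0$ at each of its zeros. So its zeros are isolated, and at each of them $\ell$ passes from negative to positive. Between two neighboring zeros $\ell$ would be positive near the left one and negative near the right one, without a zero in between, which is impossible.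

**Step 2: graphs.** *If $\Lambda$ meets $\{y>R\}$, then $\Lambda\cap\{y>R\}$ is a graph $x=\alpha(y)$, $y>R$, with $\alpha\in C^1$, $|\alpha'|\le\frac18$ and $\alpha'(y)\to0$ as $y\to\infty$.* Start the flow at a point of $\Lambda$ of height $y_0>R$. Forwards, the height increases, so $|z|\ge y_0>R$, the flow exists for all time, and by (8) the height tends to $\infty$. Backwards, for any $y_1\in(R,y_0)$, the flow can be continued while the height is $\ge y_1$, and the height falls at rate at least $\frac89$, so height $y_1$ is reached. Thus $\Lambda$ meets every line at height $y>R$, exactly once by Step 1. By (8) the flow line is the graph of a $C^1$ function with $\alpha'=\operatorname{Re}z'/\operatorname{Im}z'$, so $|\alpha'|\le\frac18$; and $\alpha'\to0$ because $z'=if/f'\to i$. In particular $\alpha$ is bounded on $(R,R']$ for every $R'>R$. The same holds for $\{y<-R\}$, with time reversed.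

**Step 3: at least one graph exists.** In Section 6 we found, before the normalization, $z_n\to\infty$ with $f(z_n+\zeta)\to ae^\zeta$. This limit takes the value $a/|a|$ at $\zeta=-\log|a|$. By Hurwitz's theorem $f=a/|a|$ at points $z_n-\log|a|+o(1)$, so $\Lambda$ is unbounded. Take a point of $\Lambda$ of modulus $>2R$. If its imaginary part is $\ge0$, the estimate (6), with $R$ in place of $R_K$, shows that its forward flow keeps modulus at least $\sqrt2R$; so it exists for all time and rises to arbitrarily large heights. If the imaginary part is negative, the backward flow goes down in the same way. So at least one of the two graphs exists. Passing to $\overline{f(\bar z)}$ if necessary, which exchanges up and down but not left and right, we may assume that the upper graph exists.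

**Step 4: $\Lambda\cap\{|y|\le R\}$ is bounded.** Let $z_1\in\Lambda$ with $|\operatorname{Im}z_1|\le R$ and $|\operatorname{Re}z_1|>4R$. During time $3R$ the flow from $z_1$, forwards or backwards, has horizontal displacement at most $R/3$, so $|z|>4R-R/3>R$ throughout and the flow exists for this time. It rises (resp. falls) by at least $\frac{8R}3$, so it reaches height $\ge\frac53R$ (resp. $\le-\frac53R$). In particular such a point $z_1$ can exist only if $\Lambda$ meets both $\{y>R\}$ and $\{y<-R\}$. The upward flow meets the upper graph at height $\frac32R$, so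
$$|\operatorname{Re}z_1|\le\left|\alpha\!\left(\tfrac32R\right)\right|+\tfrac R3 .$$
Hence $\Lambda\cap\{|y|\le R\}$ is bounded.

**Step 5: both graphs exist.** Suppose the lower graph does not exist. Then $\Lambda\cap\{y<-R\}=\emptyset$, and by Step 4 there is no point $z_1$ as above. A point of $\Lambda$ with $|z|>5R$ and $|y|\le R$ would have $|\operatorname{Re}z|>4R$, since $25-1>16$. So $\Lambda\cap\{|z|>5R\}$ is contained in the upper graph. Take $R'>5R$ and $X\ge R'$ with $X>\sup_{R<y\le R'}|\alpha(y)|$, and let
$$T'=[-X,X]\times[-R',R'],\qquad\Omega=\mathbb C\setminus\bigl(T'\cup\{\alpha(y)+iy:y\ge R'\}\bigr).$$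

*$\Omega\cap\Lambda=\emptyset$.* A point of $\Omega\cap\Lambda$ lies outside $T'$, so its modulus exceeds $R'>5R$ and it is $\alpha(y)+iy$ with $y>R$. Since it lies in $\Omega$, $y<R'$. But then $|\alpha(y)|<X$ and the point lies in $T'$, a contradiction.

*$\Omega$ is connected.* The half-plane $\{y<-R'\}$ lies in $\Omega$. From a point of $\Omega$ with $y\ge-R'$ move horizontally, away from the graph if $y\ge R'$ and away from $T'$ if $|y|\le R'$, until $|x|$ exceeds $X$ and the maximum of $|\alpha|$ on $[R',\max(y,R')]$; then move vertically down into the half-plane. The path stays in $\Omega$. (If $y=R'$, the point has $|x|>X>|\alpha(R')|$, and the two descriptions agree.)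

So $|f|<1$ throughout $\Omega$ or $|f|>1$ throughout $\Omega$. But at a height $y>R'$ both occur, by Step 1. This contradiction shows that both graphs exist. Write $\alpha$ also for the function defining the lower one.

**Step 6: the picture near $\infty$.** Choose $Y>R$, and $X$ larger than $|\operatorname{Re}z|$ for all $z\in\Lambda\cap\{|y|\le R\}$ and larger than $\sup_{R<|y|\le Y}|\alpha(y)|$. Let $T=[-X,X]\times[-Y,Y]$. A point of $\Lambda$ with $|y|\le Y$ lies in $T$, by the choice of $X$. So outside $T$ the set $\Lambda$ is exactly the union of $\{\alpha(y)+iy:y>Y\}$ and $\{\alpha(y)+iy:y<-Y\}$; the endpoints at heights $\pm Y$ lie in $T$. The complement of $T\cup\{\alpha(y)+iy:|y|\ge Y\}$ consists of a left part ($x<-X$ for $|y|\le Y$, $x<\alpha(y)$ for $|y|>Y$) and the analogous right part. Each is connected (move horizontally outwards, then vertically) and disjoint from $\Lambda$. By Step 1 at heights $|y|>Y$, $|f|<1$ on the left part and $|f|>1$ on the right part.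

**Step 7: the limits $0$ and $\infty$.** Let $z_n\to\infty$ in the left part with $\operatorname{dist}(z_n,\Lambda)\to\infty$, and suppose that $f(z_n)\to v\ne0$ along a subsequence. Then $0<|v|\le1$. By Theorem 1, after passing to a further subsequence, $f(z_n+\zeta)\to ve^\zeta$. This limit takes the value $v/|v|$ at $\zeta=\log(1/|v|)$, so by Hurwitz's theorem $\Lambda$ contains points at bounded distance from $z_n$, a contradiction. So $f(z_n)\to0$. In the right part, a subsequential limit $v\ne\infty$ of $f(z_n)$ has $1\le|v|<\infty$, and the same argument gives a contradiction. So $f(z_n)\to\infty$ there. $\square$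

## 11. Counting points on the level set

It remains to prove $T(r,f)=r/\pi+o(r)$. Let $n(r,\theta)$ be the number of solutions of $f=e^{i\theta}$ in $|z|<r$, with multiplicity, and let $N(r,\theta)=N\bigl(r,\frac1{f-e^{i\theta}}\bigr)$ be the corresponding integrated counting function, so that $N(r,\theta)-N(1,\theta)=\int_1^r\frac{n(t,\theta)}t\,dt$. Recall Cartan's identity: if $f(0)\ne\infty$,
$$T(r,f)=\frac1{2\pi}\int_0^{2\pi}N(r,\theta)\,d\theta+\log^+|f(0)| .$$
All solutions of $f=e^{i\theta}$ lie on $\Lambda$, which we now know well.

*Proof of part 3.* **Step 1: the number of solutions on the curves.** By Step 2 of Section 10, the upper curve over $y\ge Y$ is one trajectory $z(t)$, $t\ge0$, of the flow, with $f(z(t))=e^{i(t+t_0)}$ and $z'(t)\to i$, so $|z(t)|/t\to1$. Given $\varepsilon\in(0,1)$, let $(1-\varepsilon)t\le|z(t)|\le(1+\varepsilon)t$ for $t\ge t_\varepsilon$. The solutions of $f=e^{i\theta}$ on this curve are the points $z(t)$ with $t\in\theta-t_0+2\pi\mathbb Z$, $t\ge0$. An interval of length $l$ contains at least $\frac l{2\pi}-1$ and at most $\frac l{2\pi}+1$ points of this progression.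 For large $r$, every $t\in[t_\varepsilon,\frac r{1+\varepsilon})$ gives $|z(t)|<r$, and $|z(t)|<r$ implies $t<\frac r{1-\varepsilon}$ or $t<t_\varepsilon$. So the number of solutions on the upper curve with $|z|<r$ lies between $\frac1{2\pi}\bigl(\frac r{1+\varepsilon}-t_\varepsilon\bigr)-1$ and $\frac1{2\pi}\frac r{1-\varepsilon}+1$ for large $r$. Hence it is $\frac r{2\pi}+o(r)$, uniformly in $\theta$. The lower curve is treated in the same way with $t\to-\infty$. All these solutions are simple, since $f'\ne0$ there.

**Step 2: the remaining solutions.** They lie in the compact set $T$, and their number is bounded uniformly in $\theta$. Indeed, given $\theta_0$, choose a circle around $0$ enclosing $T$ on which $f\ne e^{i\theta_0},\infty$; by the argument principle the number of $e^{i\theta}$-points inside it is constant for $\theta$ near $\theta_0$. Compactness of the unit circle gives a uniform bound. Therefore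
$$n(r,\theta)=2\cdot\frac r{2\pi}+o(r)=\frac r\pi+o(r)\quad\text{uniformly in }\theta .$$

**Step 3: integration.** By Cartan's identity $T(r,f)-\frac1{2\pi}\int_0^{2\pi}N(r,\theta)\,d\theta$ is independent of $r$ if $f(0)\ne\infty$. If $f(0)=\infty$, apply the identity to $1/f$, whose $e^{-i\theta}$-points are the $e^{i\theta}$-points of $f$, and use $T(r,f)=T(r,1/f)+O(1)$; this gives the same up to $O(1)$. Subtracting the relation at $r=1$ from that at $r$,
$$T(r,f)=\frac1{2\pi}\int_0^{2\pi}\!\int_1^r\frac{n(t,\theta)}t\,dt\,d\theta+O(1)=\int_1^r\Bigl(\frac1\pi+o(1)\Bigr)dt+O(1)=\frac r\pi+o(r).\qquad\blacksquare$$
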